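\title{Stable freeness of hyperplane arrangements is not determined by the lattice}

\begin{abstract}
An arrangement of hyperplanes in $\mathbb P^n$ is stably free if its bundle of logarithmic vector fields extends, after adding line bundles, to every larger projective space. The stable Terao conjecture asserts that stable freeness depends only on the intersection lattice. We show that the conjecture holds in $\mathbb P^n$ exactly when $n\le 3$. In $\mathbb P^4$ it fails for two arrangements of $21$ hyperplanes indexed by the edges of the Heawood graph, and for every $n\ge 4$ it fails inside a holomorphic one-parameter family with constant lattice. The hyperplanes are indexed by the edges of a cubic graph, each vertex gives a three-term linear relation, and the arrangement is stably free if and only if these relations are linearly independent, a property that the lattice does not detect.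
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\mathcal A=\{H_1,\dots,H_k\}$ be an arrangement of hyperplanes in complex projective space $\mathbb P^n$. Its \emph{lattice} $L_{\mathcal A}$ is the set of all intersections of members of $\mathcal A$, with $\mathbb P^n$ as the empty intersection, ordered by reverse inclusion. The lattice records which hyperplanes meet in which dimension and forgets their equations. The sheaf $\mathcal T_{\mathcal A}\subset T_{\mathbb P^n}$ of \emph{logarithmic vector fields} consists of the vector fields that preserve the ideal sheaf of $\bigcup_i H_i$, that is, the fields tangent to every hyperplane. We consider only arrangements for which $\mathcal T_{\mathcal A}$ is locally free. Such an arrangement is \emph{free} if $\mathcal T_{\mathcal A}$ is a direct sum of line bundles.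

A direct sum of line bundles extends to every larger projective space, and this suggests a weaker notion. A vector bundle $\mathcal F$ on $\mathbb P^n$ \emph{extends stably} to $\mathbb P^m$, where $\mathbb P^n\subset\mathbb P^m$ is a linear subspace, if some vector bundle on $\mathbb P^m$ restricts to $\mathcal F\oplus\bigoplus_j\mathcal O(a_j)$ for suitable integers $a_j$. It is \emph{infinitely stably extendable} if it extends stably to $\mathbb P^m$ for every $m\ge n$, and $\mathcal A$ is \emph{stably free} if $\mathcal T_{\mathcal A}$ is infinitely stably extendable. Free arrangements are stably free. Write $H^i_*(\mathcal F)=\bigoplus_{t\in\mathbb Z}H^i(\mathbb P^n,\mathcal F(t))$, graded by $t$. We use the following criterion without proof.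

\begin{theorem}[Coanda]\label{thm:coanda}
A vector bundle $\mathcal F$ on $\mathbb P^n$ is infinitely stably extendable if and only if $H^i_*(\mathcal F)=0$ for all $2\le i\le n-2$.
\end{theorem}

A sum of line bundles has $H^i_*=0$ for $1\le i\le n-1$, so stable freeness keeps this vanishing except at the two ends of the range. On $\mathbb P^4$ it is the single condition $H^2_*(\mathcal T_{\mathcal A})=0$. The following conjecture was posed by Anghel \cite{Anghel}.

\begin{quote}
\textbf{Stable Terao conjecture.} \emph{Let $\mathcal A_1,\mathcal A_2$ be arrangements in $\mathbb P^n$ with isomorphic lattices and with $\mathcal T_{\mathcal A_1},\mathcal T_{\mathcal A_2}$ locally free. If $\mathcal A_1$ is stably free, then so is $\mathcal A_2$.}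
\end{quote}

The first cases support it. For $n\le3$ the range $2\le i\le n-2$ is empty, so every arrangement under consideration is stably free. In any dimension, at least $n+1$ hyperplanes in general position, a condition on the lattice, form a stably free arrangement (Example~\ref{ex:generic}). The conjecture nevertheless fails in the first dimension where it has content.

\begin{theorem}\label{thm:P4}
There are arrangements $\mathcal A_1,\mathcal A_2$ of $21$ hyperplanes in $\mathbb P^4$ with isomorphic lattices and with $\mathcal T_{\mathcal A_1},\mathcal T_{\mathcal A_2}$ locally free, such that $H^2_*(\mathcal T_{\mathcal A_1})=0$ and $H^2(\mathcal T_{\mathcal A_2}(-1))\ne0$. Thus $\mathcal A_1$ is stably free and $\mathcal A_2$ is not.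
\end{theorem}

The proof gives both arrangements over $\mathbb Q$. One might still hope that stable freeness is constant along connected families with fixed lattice. It is not.

\begin{theorem}\label{thm:family}
For every $n\ge4$ there are $\varepsilon>0$ and arrangements $\mathcal A(s)$ in $\mathbb P^n$, depending holomorphically on $s\in\mathbb C$ with $|s|<\varepsilon$, with constant lattice and all $\mathcal T_{\mathcal A(s)}$ locally free, such that $\mathcal A(s)$ is stably free if and only if $s\neq0$. Moreover $H^2_*(\mathcal T_{\mathcal A(0)})\cong\mathbb C$, concentrated in degree $-1$, and $H^i_*(\mathcal T_{\mathcal A(s)})=0$ for all $s$ and all $3\le i\le n-1$.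
\end{theorem}

\begin{corollary}\label{cor:iff}
The stable Terao conjecture holds in $\mathbb P^n$ if and only if $n\le3$.
\end{corollary}

Indeed, it holds for $n\le 3$ as noted above, and for $n\ge4$ the pair $\mathcal A(s),\mathcal A(0)$ with $s\ne0$ violates it. The conclusions about stable freeness do not change if $\mathcal T_{\mathcal A}$ is replaced by a twist or by its dual: by Serre duality $H^i(\mathcal F^\vee(t))$ is dual to $H^{n-i}(\mathcal F(-t-n-1))$, and the range $2\le i\le n-2$ is symmetric under $i\mapsto n-i$.

The proof has a sheaf-theoretic half and a combinatorial half. Section~\ref{sec:relations} describes $\mathcal T_{\mathcal A}$ through the linear relations among the defining forms and shows that, when all degeneracy comes from triples of hyperplanes through codimension-two subspaces, stable freeness means that the corresponding three-term relations are linearly independent. Nine lines in the plane (Section~\ref{sec:nine}) show that this independence is not a lattice property, and also why the example cannot simply be lifted to $\mathbb P^4$. Sections~\ref{sec:graphs} and~\ref{sec:local} replace the nine lines by arrangements built from cubic graphs without small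 cuts and prove Theorem~\ref{thm:P4}. Sections~\ref{sec:covers} and~\ref{sec:family} supply such graphs for every $n$ and prove Theorem~\ref{thm:family}.

\section{Logarithmic vector fields and linear relations}\label{sec:relations}

Let $W$ be a complex vector space of dimension $n+1$ and let $\mathbb P^n$ be the space of lines in $W^*$, so that $H^0(\mathcal O(1))=W$. Let $(\alpha_e)_{e\in E}$ be finitely many nonzero, pairwise nonproportional forms that span $W$, and let $\mathcal A$ consist of the hyperplanes $H_e=\{\alpha_e=0\}$. Let $(\varepsilon_e)$ be the standard basis of $\mathbb C^E$, let $(\varepsilon_e^*)$ be the coordinate functions, and for $S\subset E$ let $\mathbb C^S$ be the span of the $\varepsilon_e$ with $e\in S$. The \emph{relation space} is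
\[
R=\ker\big(\mathbb C^E\to W,\ \varepsilon_e\mapsto\alpha_e\big),\qquad \dim R=|E|-n-1 .
\]
The forms $(\alpha_e)_{e\in S}$ have rank $|S|-\dim(R\cap\mathbb C^S)$.

A logarithmic field multiplies each $\alpha_e$ by some function $f_e$, and the $f_e$ determine the field. The constraints on $(f_e)$ come from the relations, which leads to the map
\[
\varphi\colon\mathcal O^E\to R^*\otimes\mathcal O(1),\qquad \varphi(f)=\Big(\rho\mapsto\sum_e\rho_e\alpha_ef_e\Big).
\]

\begin{lemma}\label{lem:kernel}
$\ker\varphi\cong\mathcal O\oplus\mathcal T_{\mathcal A}$.
\end{lemma}

\begin{proof}
Let $h_e$ be a local equation of $H_e$ at a point. A vector field $\theta$ preserves the ideal $(h)$ if and only if $h\mid\theta(h)$. If $\prod_eh_e$ divides $\theta(\prod_eh_e)=\sum_e\theta(h_e)\prod_{e'\ne e}h_{e'}$, then $h_e$ divides $\theta(h_e)\prod_{e'\ne e}h_{e'}$; as $h_e$ is a unit or a prime element dividing no other $h_{e'}$, it divides $\theta(h_e)$. The converse is the same formula. So $\mathcal T_{\mathcal A}$ consists of the fields with $h_e\mid\theta(h_e)$ for every $e$.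

In the Euler sequence $0\to\mathcal O\to W^*\otimes\mathcal O(1)\to T_{\mathbb P^n}\to0$, a local section of the middle term is a linear map $\theta\colon W\to\mathcal O(1)$, the section $1\in\mathcal O$ goes to the tautological map $\alpha\mapsto\alpha$, and where $\ell\in W$ does not vanish $\theta$ acts on functions by $\theta(\alpha/\ell)=\theta(\alpha)/\ell-\alpha\,\theta(\ell)/\ell^2$. Hence the preimage $\mathcal E$ of $\mathcal T_{\mathcal A}$ consists of the $\theta$ with $\theta(\alpha_e)\in\alpha_e\mathcal O$ for all $e$. The map $\mathcal E\to\mathcal O^E$, $\theta\mapsto(\theta(\alpha_e)/\alpha_e)_e$, is injective because the $\alpha_e$ span $W$. A tuple $f$ is in its image if and only if the linear map $\mathbb C^E\to\mathcal O(1)$, $\varepsilon_e\mapsto\alpha_ef_e$, factors through $W=\mathbb C^E/R$, that is, if and only if $\varphi(f)=0$. So $\mathcal E\cong\ker\varphi$, and the tautological section becomes $(1,\dots,1)$. For any fixed $e_0$ the map $f\mapsto f_{e_0}$ splits $\mathcal O\to\mathcal E$, whence $\mathcal E\cong\mathcal O\oplus\mathcal E/\mathcal O=\mathcal O\oplus\mathcal T_{\mathcal A}$.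
\end{proof}

Since $\mathcal O^E$ and $R^*\otimes\mathcal O(1)$ are sums of line bundles, both the local freeness and the middle cohomology of $\mathcal T_{\mathcal A}$ are governed by the cokernel of $\varphi$. At a point $p$ the cokernel sees only the hyperplanes through $p$. Put $E_p=\{e:p\in H_e\}$ and $R_p=R\cap\mathbb C^{E_p}$, write $\mathcal O_p$ for the local ring, and trivialize $\mathcal O(1)$ near $p$.

\begin{lemma}\label{lem:localcoker}
Restriction $R^*\to R_p^*$ induces an isomorphism $\operatorname{coker}\varphi_p\cong(R_p^*\otimes\mathcal O_p)/\mathcal N_p$, where $\mathcal N_p$ is generated by the elements $\alpha_e\cdot\varepsilon_e^*|_{R_p}$ with $e\in E_p$.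
\end{lemma}

\begin{proof}
The map $\varphi$ sends the $e$-th basis vector to $\alpha_e\cdot\varepsilon_e^*|_R$. For $e\notin E_p$ the form $\alpha_e$ is a unit at $p$, so these basis vectors generate $A\otimes\mathcal O_p$, where $A\subset R^*$ is the span of the $\varepsilon^*_e|_R$ with $e\notin E_p$. The common zero set of these functionals is $R_p$, so $A$ is the kernel of $R^*\to R_p^*$.
\end{proof}

We use two standard facts: $H^j_*(\mathcal O_{\mathbb P^d})=0$ for $0<j<d$, and for $d\ge1$ the ring $H^0_*(\mathcal O_{\mathbb P^d})$ is the polynomial ring in $d+1$ variables. Let $\Gamma=H^0_*(\mathcal O_{\mathbb P^n})$, with maximal homogeneous ideal $\mathfrak m$, and let $M(1)_t=M_{t+1}$ for a graded module $M$.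

\begin{example}[General position]\label{ex:generic}
Suppose any $n+1$ of the forms are independent. The forms vanishing at $p$ have rank at most $n$, so there are at most $n$ of them, they are independent, and $R_p=0$. Thus $\varphi$ is surjective and $\ker\varphi$ is a vector bundle. For $2\le i\le n-1$ the module $H^i_*(\ker\varphi)$ lies between $H^{i-1}_*(R^*\otimes\mathcal O(1))=0$ and $H^i_*(\mathcal O^E)=0$, so $\mathcal A$ is stably free.
\end{example}

\begin{example}[One triple]\label{ex:triple}
Let $n\ge 2$ and take the forms $x_0,\dots,x_n$ and $\alpha_{n+1}=x_0+x_1$. Then $R$ is spanned by $\varepsilon_0+\varepsilon_1-\varepsilon_{n+1}$, and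
\[
\varphi(f)=x_0(f_0-f_{n+1})+x_1(f_1-f_{n+1}).
\]
The cokernel is $\mathcal O_X(1)$ with $X=\{x_0=x_1=0\}$. The solutions of $\varphi(f)=0$ with $f_{n+1}=0$ are $f_0=x_1h$, $f_1=-x_0h$ with $h$ a section of $\mathcal O(-1)$ and $f_2,\dots,f_n$ arbitrary, so $\mathcal T_{\mathcal A}\cong\mathcal O^{n-1}\oplus\mathcal O(-1)$.
\end{example}

The next case to understand is that of many triples, each contributing to the cokernel as in Example~\ref{ex:triple}. A \emph{triple} is a set of three elements of $E$ whose forms span a plane in $W$; it carries a relation, unique up to scalar, and all three coefficients are nonzero because no two forms are proportional. Let $(\tau_v)_{v\in V}$ be triples with relations $\rho_v\in R$. Let $J_v$ be the ideal generated by the $\alpha_e$ with $e\in\tau_v$, and let $X_v=\bigcap_{e\in\tau_v}H_e\cong\mathbb P^{n-2}$. Define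
\[
\psi\colon R^*\otimes\mathcal O(1)\to\mathcal Q=\bigoplus_{v\in V}\mathcal O_{X_v}(1),\qquad \psi(\lambda)=\big(\lambda(\rho_v)|_{X_v}\big)_v .
\]
Then $\psi\varphi=0$, since $\sum_e(\rho_v)_e\alpha_ef_e$ involves only forms vanishing on $X_v$. We say that the triples \emph{resolve} $\mathcal A$ if $\psi$ induces an isomorphism $\operatorname{coker}\varphi\cong\mathcal Q$; by Lemma~\ref{lem:kernel} this means that there is an exact sequence
\begin{equation}\label{eq:four}
0\to\mathcal O\oplus\mathcal T_{\mathcal A}\to\mathcal O^E\xrightarrow{\ \varphi\ }R^*\otimes\mathcal O(1)\xrightarrow{\ \psi\ }\bigoplus_{v\in V}\mathcal O_{X_v}(1)\to0 .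
\end{equation}

\begin{proposition}\label{prop:reduction}
Let $n\ge4$ and suppose that the triples $(\tau_v)_{v\in V}$ resolve $\mathcal A$. Let $\mathrm{ev}\colon R^*\to\mathbb C^V$ be the map $\lambda\mapsto(\lambda(\rho_v))_v$. Then:
\begin{enumerate}
\item[(a)] $\mathcal T_{\mathcal A}$ is locally free;
\item[(b)] $H^i_*(\mathcal T_{\mathcal A})=0$ for $3\le i\le n-1$;
\item[(c)] $H^2_*(\mathcal T_{\mathcal A})$ is the cokernel of the map $R^*\otimes\Gamma(1)\to\bigoplus_v(\Gamma/J_v)(1)$ induced by $\mathrm{ev}$;
\item[(d)] $H^1(\mathcal T_{\mathcal A}(-1))\cong\ker\mathrm{ev}$ and $H^2(\mathcal T_{\mathcal A}(-1))\cong\operatorname{coker}\mathrm{ev}$; the dual of the latter is the space of $x\in\mathbb C^V$ with $\sum_vx_v\rho_v=0$.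
\end{enumerate}
Consequently $\mathcal A$ is stably free if and only if $H^2_*(\mathcal T_{\mathcal A})=0$, and this holds if and only if the $\rho_v$ are linearly independent.
\end{proposition}

\begin{proof}
(a) At a point $p\in X_v$ the ideal of $X_v$ is generated by two independent linear forms $\ell_1,\ell_2$, which are part of a system of local coordinates. The Koszul complex $0\to\mathcal O_p\to\mathcal O_p^2\to\mathcal O_p\to\mathcal O_p/(\ell_1,\ell_2)\to0$ is therefore exact, and $\operatorname{Ext}^3(\mathcal Q_p,-)=0$. Shifting dimension twice along \eqref{eq:four} gives $\operatorname{Ext}^1((\ker\varphi)_p,-)=\operatorname{Ext}^3(\mathcal Q_p,-)=0$. So $(\ker\varphi)_p$ and its summand $(\mathcal T_{\mathcal A})_p$ are projective, and a finitely generated projective module over a local ring is free.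

(b), (c) Let $\mathcal I=\operatorname{im}\varphi$ and split \eqref{eq:four} into
\[
0\to\mathcal O\oplus\mathcal T_{\mathcal A}\to\mathcal O^E\to\mathcal I\to0,\qquad 0\to\mathcal I\to R^*\otimes\mathcal O(1)\to\mathcal Q\to0 .
\]
For $2\le i\le n-1$ both $H^{i-1}_*(\mathcal O)$ and $H^i_*(\mathcal O)$ vanish, so the first sequence gives $H^i_*(\mathcal T_{\mathcal A})\cong H^{i-1}_*(\mathcal I)$. For $3\le i\le n-1$ the second sequence gives $H^{i-1}_*(\mathcal I)\cong H^{i-2}_*(\mathcal Q)$, which vanishes because $X_v\cong\mathbb P^{n-2}$ and $0<i-2<n-2$. For $i=2$ it gives $H^1_*(\mathcal I)=\operatorname{coker}\big(R^*\otimes\Gamma(1)\to H^0_*(\mathcal Q)\big)$, and $H^0_*(\mathcal O_{X_v})=\Gamma/J_v$ because $\dim X_v\ge1$.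

(d) In degree $-1$ the map in (c) is $\mathrm{ev}$, whose transpose is $x\mapsto\sum_vx_v\rho_v$. Since $\mathcal O(-1)$ has neither $H^0$ nor $H^1$, the first sequence gives $H^1(\mathcal T_{\mathcal A}(-1))\cong H^0(\mathcal I(-1))$, which is $\ker\mathrm{ev}$ by the second.

If the $\rho_v$ are independent, $\mathrm{ev}$ is surjective, hence so is $R^*\otimes\Gamma(1)\to\mathbb C^V\otimes\Gamma(1)\to\bigoplus_v(\Gamma/J_v)(1)$, and $H^2_*(\mathcal T_{\mathcal A})=0$. If they are dependent, $H^2(\mathcal T_{\mathcal A}(-1))\ne0$ by (d). As $n\ge4$, the index $i=2$ lies in the range of Theorem~\ref{thm:coanda}, and the other indices are covered by (b).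
\end{proof}

By \eqref{eq:four}, the Euler characteristics $\chi(\mathcal T_{\mathcal A}(t))$ depend only on $n$, $|E|$ and $|V|$. The rank of $\mathrm{ev}$ is a finer invariant, and the question becomes whether the lattice determines it.

\section{Nine lines and a conic}\label{sec:nine}

Take six points $P_1,P_2,P_3,Q_1,Q_2,Q_3$ in $\mathbb P^2$, no three collinear, and the nine lines $P_iQ_j$ (Figure~\ref{fig:nine}). Each of the six points gives a triple. If three of the lines have a common point and two of them share an index, that point is one of the six and the third line shares the same index, since no three of the points are collinear. Otherwise the three lines are $P_iQ_{\sigma(i)}$ for a permutation $\sigma$. So all configurations in which none of these six ``matchings'' is concurrent have the same lattice.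

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.6]
\draw[dashed] (0,0) circle (1);
\coordinate (P1) at (100:1); \coordinate (Q1) at (70:1);
\coordinate (P2) at (-15:1); \coordinate (Q2) at (-60:1);
\coordinate (P3) at (-150:1); \coordinate (Q3) at (175:1);
\foreach \x in {1,2,3} { \foreach \y in {1,2,3} { \draw (P\x)--(Q\y); } }
\foreach \x in {1,2,3} { \fill (P\x) circle (1.3pt); \filldraw[fill=white] (Q\x) circle (1.3pt); }
\node at (100:1.17) {$P_1$}; \node at (70:1.17) {$Q_1$};
\node at (-15:1.19) {$P_2$}; \node at (-60:1.18) {$Q_2$};
\node at (-150:1.18) {$P_3$}; \node at (175:1.19) {$Q_3$};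
\end{tikzpicture}
\caption{Six points and the nine lines $P_iQ_j$, drawn as segments; they form the graph $K_{3,3}$. Three lines pass through each point and give a three-term relation among their equations. The six relations are linearly dependent exactly when the six points lie on a conic (dashed).}
\label{fig:nine}
\end{figure}

\begin{proposition}\label{prop:conic}
The six three-term relations are linearly dependent if and only if the six points lie on a conic.
\end{proposition}

\begin{proof}
Choose vectors $p_i,q_j\in\mathbb C^3$ representing the points. Both $(p_i)$ and $(q_j)$ are bases; write $p_i=\sum_ja_{ij}q_j$ and $q_j=\sum_ib_{ij}p_i$. The line $P_iQ_j$ has equation $\alpha_{ij}(z)=\det(p_i,q_j,z)$. Then $\sum_ja_{ij}\alpha_{ij}=\det(p_i,p_i,\cdot)=0$ and $\sum_ib_{ij}\alpha_{ij}=\det(q_j,q_j,\cdot)=0$, so the relations are $\rho_{P_i}=\sum_ja_{ij}\varepsilon_{ij}$ and $\rho_{Q_j}=\sum_ib_{ij}\varepsilon_{ij}$. A combination $\sum_ix_i\rho_{P_i}+\sum_jy_j\rho_{Q_j}$ vanishes if and only if $x_ia_{ij}+y_jb_{ij}=0$ for all $i,j$. In the basis $(p_i\otimes q_j)$ of $\mathbb C^3\otimes\mathbb C^3$,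
\[
\sum_ix_i\,p_i\otimes p_i+\sum_jy_j\,q_j\otimes q_j=\sum_{i,j}(x_ia_{ij}+y_jb_{ij})\,p_i\otimes q_j .
\]
So the relations are dependent if and only if the six tensors $p_i\otimes p_i$, $q_j\otimes q_j$ are. They lie in the six-dimensional space of symmetric tensors, so they are dependent if and only if a nonzero linear form on that space, that is, a nonzero quadratic form on $\mathbb C^3$, vanishes on all six points.
\end{proof}

Both cases occur with the same lattice. Fix $P_1,P_2,P_3,Q_1,Q_2$ on a smooth conic $C$; it is the only conic through them, because another conic meets $C$ in at most four points. A matching consists of a line $P_iQ_3$ and two fixed lines meeting in a point $O\ne P_i$, and it is concurrent only if $Q_3$ lies on $P_iO$. So the lattice is constant as long as $Q_3$ avoids these six lines and the ten lines through pairs of fixed points, and $Q_3$ can do so both on $C$ and off $C$.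

In the plane every such arrangement with locally free $\mathcal T_{\mathcal A}$ is stably free, so we need the same phenomenon in $\mathbb P^n$ with $n\ge4$. The naive lift fails. Regard the nine forms as forms in $x_0,x_1,x_2$ on $\mathbb P^n$ and add the hyperplanes $x_3=0,\dots,x_n=0$; the relation space and the triples are unchanged. At a point $p$ with $x_0=x_1=x_2=0$ all six $X_v$ meet, and $\psi$ reduces modulo the maximal ideal of $\mathcal O_p$ to $\mathrm{ev}$, which is not surjective in the dependent case. In general, if the triples resolve $\mathcal A$, then the $\rho_v$ with $p\in X_v$ are independent for every $p$. We therefore need relations that are dependent globally but independent at every point, with a dependence that leaves no trace in the lattice. The remedy is to keep the pattern, hyperplanes as edges and triples as vertices of a cubic graph, and to replace $K_{3,3}$ by a graph that is large compared with $n$ in a suitable sense.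

\section{Arrangements from cubic graphs}\label{sec:graphs}

We now reverse the order of Section~\ref{sec:relations}: we prescribe the relations first and define the forms as the images of the basis vectors in the quotient.

\subsection*{Counting in cubic graphs}
Let $G=(V,E)$ be a connected simple cubic graph, with $|V|=2c$ and $|E|=3c$. A \emph{half-edge} is a pair $(v,e)$ with $v\in e$. For $U\subset V$ let $G[U]$ be the induced subgraph, $e(U)$ its number of edges, and $\delta(U)$ the set of edges between $U$ and $V\setminus U$. For $S\subset E$ let $G\setminus S=(V,E\setminus S)$, and let $t(S)$ be the number of components of $G\setminus S$ that are trees, isolated vertices included. We call $S$ \emph{treeless} if $t(S)=0$. The \emph{girth} is the length of a shortest cycle.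

\begin{lemma}\label{lem:count}
\begin{enumerate}
\item[(a)] $|\delta(U)|=3|U|-2e(U)$. If $G[U]$ is a forest with $q$ components, then $|\delta(U)|=|U|+2q$.
\item[(b)] A component of $G\setminus S$ with $w$ vertices and $d$ edges is incident to exactly $3w-2d$ of the $2|S|$ half-edges of $S$; for a tree this number is $w+2$.
\item[(c)] Every $S$ with $|S|\le2$ is treeless.
\end{enumerate}
\end{lemma}

\begin{proof}
Parts (a) and (b) count the half-edges at the given vertices, using that a forest with $w$ vertices and $q$ components has $w-q$ edges. For (c), a tree component with $w$ vertices would satisfy $w+2\le4$. For $w\le 2$ no edge of $S$ has both ends in the component, because $G$ has no loops and no multiple edges. So the $w+2\ge3$ half-edges belong to distinct edges of $S$, a contradiction.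
\end{proof}

\begin{definition}\label{def:admissible}
The graph $G$ is \emph{$n$-admissible} if $c\ge n+1$ and $|\delta(U)|\ge n+2$ whenever both $G[U]$ and $G[V\setminus U]$ contain a cycle.
\end{definition}

For example, $K_{3,3}$ is $2$-admissible: $c=3$, and two disjoint cycles would need eight vertices.

\begin{lemma}\label{lem:girth}
Let $G$ be $n$-admissible. If $U\ne V$ and $G[U]$ contains a cycle, then $|U|+|\delta(U)|\ge2n+4$.
\end{lemma}

\begin{proof}
If $G[V\setminus U]$ is a forest, with $q\ge1$ components, Lemma~\ref{lem:count}(a) gives $|U|+|\delta(U)|=|U|+|V\setminus U|+2q=2c+2q\ge2n+4$. Otherwise $|\delta(U)|\ge n+2$, and it suffices to show that the girth $g$ is at least $n+2$. Suppose $g\le n+1$ and let $U_0$ be the vertex set of a shortest cycle. A chord would create a shorter cycle, so $e(U_0)=g$ and $|\delta(U_0)|=g\le n+1$. By admissibility $G[V\setminus U_0]$ is a forest, nonempty since $g<2c$, and the first case gives $2g\ge2n+4$, a contradiction.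
\end{proof}

\subsection*{Gains}
A \emph{system of gains} assigns a number $a_{v,e}\in\mathbb C^*$ to each half-edge. It defines the \emph{star vectors}
\[
\rho_v=\sum_{e\ni v}a_{v,e}\,\varepsilon_e\in\mathbb C^E ,
\]
the intended three-term relations; let $R_a$ be their span. The $e$-th coordinate of $\sum_vx_v\rho_v$, for $e=uv$, is the left side of
\begin{equation}\label{eq:edge}
x_ua_{u,e}+x_va_{v,e}=0 .
\end{equation}
This equation determines $x_v$ from $x_u$, and $x_u\ne0$ if and only if $x_v\neq0$. On a connected subgraph the solutions of \eqref{eq:edge} for all its edges therefore form a space of dimension at most $1$, and a nonzero solution vanishes nowhere. We call the subgraph \emph{balanced} if the dimension is $1$. Trees are balanced, since a value at one vertex propagates without constraint. The vector $\sum_vx_v\rho_v$ lies in $\mathbb C^S$ if and only if \eqref{eq:edge} holds for all $e\notin S$, so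
\begin{equation}\label{eq:balanced}
\dim\Big\{x\in\mathbb C^V:\sum_vx_v\rho_v\in\mathbb C^S\Big\}=\#\{\text{balanced components of }G\setminus S\}.
\end{equation}
With $S=\emptyset$: the star vectors are dependent if and only if $G$ is balanced, and then they satisfy a single relation, with all coefficients nonzero.

Fix an orientation of $G$. Numbers $g_e\in\mathbb C^*$ define gains by $a_{v,e}=1$ at the tail of $e$ and $a_{v,e}=-g_e$ at the head, so that \eqref{eq:edge} reads $x_{\mathrm{tail}}=g_ex_{\mathrm{head}}$. Two choices are extreme.

\emph{Prime gains:} the $g_e$ are distinct primes. Going once around a cycle multiplies $x_v$ by a product of $g_e^{\pm1}$ over distinct edges, which is not $1$. So only trees are balanced, the $\rho_v$ are independent, their span $R_{\mathrm{pr}}$ has dimension $2c$, and \eqref{eq:balanced} gives $\dim(R_{\mathrm{pr}}\cap\mathbb C^S)=t(S)$.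

\emph{Unit gains:} all $g_e=1$. Constants solve \eqref{eq:edge}, so every connected subgraph is balanced and $\sum_v\rho_v=0$. The span $R_{\mathrm{un}}$ has dimension $2c-1$, and $\dim(R_{\mathrm{un}}\cap\mathbb C^S)$ is the number of components of $G\setminus S$ minus one.

Prime gains also tell us how treeless sets behave. Put $r(S)=|S|-t(S)$. The images of the $\varepsilon_e$, $e\in S$, in $\mathbb C^E/R_{\mathrm{pr}}$ have rank $|S|-\dim(R_{\mathrm{pr}}\cap\mathbb C^S)=r(S)$. Hence treeless sets are the independent sets of a vector configuration, and
\begin{equation}\label{eq:matroid}
\text{subsets of treeless sets are treeless, and }r(S)=\max\{|S'|:S'\subset S\text{ treeless}\}.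
\end{equation}

Tree components force relations whatever the gains are.

\begin{lemma}\label{lem:forced}
Let $c\ge n+1$, $|S|\le n+1$ and $t(S)>0$. Then $R_a\cap\mathbb C^S\neq0$ for every system of gains $a$.
\end{lemma}

\begin{proof}
Let $U$ be the vertex set of a tree component of $G\setminus S$. Since $|E\setminus S|\ge3c-(n+1)\ge2c$ and a spanning tree has $2c-1$ edges, $U\ne V$; as $G$ is connected, there is an edge $e\in\delta(U)$, with end $v\in U$. Let $x$ be a nowhere vanishing solution of \eqref{eq:edge} on the tree, extended by zero. An edge outside $S$ is a tree edge or has no end in $U$, so $y=\sum_ux_u\rho_u$ lies in $\mathbb C^S$, and $y_e=x_va_{v,e}\ne0$.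
\end{proof}

\subsection*{$G$-arrangements}
Let $G$ be $n$-admissible. We ask that among at most $n+1$ forms there be no dependence other than the forced ones.

\begin{definition}\label{def:Garr}
A \emph{$G$-datum} is a system of gains $a$ with a subspace $R\supset R_a$ of codimension $n+1$ in $\mathbb C^E$ such that $R\cap\mathbb C^S=0$ for every treeless $S$ with $|S|\le n+1$. Put $W=\mathbb C^E/R$ and let $\alpha_e\in W$ be the image of $\varepsilon_e$. The hyperplanes $H_e=\{\alpha_e=0\}$ in the space $\mathbb P^n$ of lines in $W^*$ form the associated \emph{$G$-arrangement}.
\end{definition}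

\begin{proposition}\label{prop:lattice}
For a $G$-datum, the forms $(\alpha_e)_{e\in S}$ have rank
\begin{equation}\label{eq:rank}
\operatorname{rk}(S)=\min\big(r(S),\,n+1\big).
\end{equation}
The $H_e$ are $3c$ distinct hyperplanes with relation space $R$, the three edges at each vertex $v$ form a triple with relation $\rho_v$, and all $G$-arrangements in $\mathbb P^n$ have isomorphic lattices.
\end{proposition}

\begin{proof}
Since $\dim W=n+1$, an independent set of forms has at most $n+1$ elements. By Definition~\ref{def:Garr} and Lemma~\ref{lem:forced}, the independent sets are exactly the treeless sets with at most $n+1$ elements, and \eqref{eq:matroid} gives \eqref{eq:rank}. By Lemma~\ref{lem:count}(c) any two forms are independent, so the hyperplanes are distinct; the forms span $W$ with relation space $R$ by construction, and $\rho_v\in R$ makes the three forms at $v$ span a plane. Finally, $\bigcap_{e\in S'}H_e\subset\bigcap_{e\in S}H_e$ if and only if the span of $(\alpha_e)_{e\in S}$ lies in that of $(\alpha_e)_{e\in S'}$, that is, $\operatorname{rk}(S\cup S')=\operatorname{rk}(S')$. So the rank function, which depends only on $G$ and $n$, determines the lattice.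
\end{proof}

\begin{proposition}\label{prop:exist}
Let $G$ be $n$-admissible. Both the prime gains and the unit gains extend to $G$-data $(a,R)$, and $R$ can be chosen defined over $\mathbb Q$.
\end{proposition}

\begin{proof}
Let $S$ be treeless with $|S|\le n+1$. We first show $R_a\cap\mathbb C^S=0$. For prime gains the intersection has dimension $t(S)=0$. For unit gains we must show that $G\setminus S$ is connected. If not, let $U$ be the vertex set of a component. No component is a tree, so $G[U]$ and $G[V\setminus U]$ contain cycles, while $\delta(U)\subset S$ has at most $n+1$ elements; this contradicts admissibility.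

The space $\mathbb C^E/R_a$ has dimension at least $3c-2c\ge n+1$, and each such $\mathbb C^S$ embeds in it with dimension at most $n+1$. Consider linear maps $\Phi\colon\mathbb C^E/R_a\to\mathbb C^{n+1}$. Surjectivity of $\Phi$, and injectivity on the image of a given $\mathbb C^S$, are nonempty Zariski open conditions on the matrix of $\Phi$. Finitely many such conditions hold simultaneously, and they hold for a matrix with rational entries in a rational basis, because rational points are Zariski dense in affine space. Let $R$ be the preimage of $\ker\Phi$. It has codimension $n+1$, and a vector of $R\cap\mathbb C^S$ maps to zero in $\mathbb C^E/R_a$, so it lies in $R_a\cap\mathbb C^S=0$.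
\end{proof}

The proof shows what the cut condition is for. The two vector configurations $\mathbb C^E/R_{\mathrm{pr}}$ and $\mathbb C^E/R_{\mathrm{un}}$ are different: for unit gains and $\emptyset\ne U\neq V$, the vector $\sum_{v\in U}\rho_v$ is a nonzero relation supported on $\delta(U)$, whereas for prime gains a treeless cut is independent. Admissibility makes such cuts too large to matter after projection to $\mathbb C^{n+1}$, where any $n+2$ forms are dependent anyway.

\section{The stars resolve a $G$-arrangement}\label{sec:local}

Let $G$ be $n$-admissible and $\mathcal A$ a $G$-arrangement with datum $(a,R)$. To apply Proposition~\ref{prop:reduction} to the triples given by the vertices we compute $\operatorname{coker}\varphi$ at a point $p$. Let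
\[
F=\{v\in V:\text{all three edges at }v\text{ lie in }E_p\}=\{v\in V:p\in X_v\}.
\]
Two things could go wrong: $R_p$ could differ from a space with basis $(\rho_v)_{v\in F}$, and an edge joining two vertices of $F$ couples their contributions to the cokernel. The first lemma handles the first problem and prepares the second.

\begin{lemma}\label{lem:forest}
The vectors $\rho_v$, $v\in F$, form a basis of $R_p$, and $G[F]$ is a forest.
\end{lemma}

\begin{proof}
The forms $\alpha_e$, $e\in E_p$, vanish at $p$, so $\operatorname{rk}(E_p)\le n$. By \eqref{eq:rank}, $\operatorname{rk}(E_p)=r(E_p)$, and therefore $\dim R_p=|E_p|-\operatorname{rk}(E_p)=t(E_p)$.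

Every tree component of $G\setminus E_p$ is a single vertex. Otherwise it contains an edge $f\notin E_p$, whose removal splits the tree into two, so $t(E_p\cup\{f\})=t(E_p)+1$ and $r(E_p\cup\{f\})=r(E_p)\le n$. By \eqref{eq:rank} the form $\alpha_f$ lies in the span of the $\alpha_e$, $e\in E_p$, and so vanishes at $p$, contradicting $f\notin E_p$. The isolated vertices of $G\setminus E_p$ are the elements of $F$, so $\dim R_p=|F|$.

For $v\in F$ we have $\rho_v\in R_p$. Since $\operatorname{rk}(E)=n+1$, we have $E_p\ne E$ and hence $F\ne V$. A nontrivial relation among star vectors has all coefficients nonzero, so none is supported on $F$. Thus the $\rho_v$, $v\in F$, are independent and form a basis of $R_p$.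

The set $E_p$ contains the $3|F|-e(F)$ edges that meet $F$, and $|E_p|-|F|=r(E_p)\le n$. With Lemma~\ref{lem:count}(a),
\[
\tfrac12\big(|F|+|\delta(F)|\big)=2|F|-e(F)\le n .
\]
Since $F\ne V$, Lemma~\ref{lem:girth} shows that $G[F]$ contains no cycle.
\end{proof}

Let $(\rho_v^*)_{v\in F}$ be the dual basis of $R_p^*$. Since $\varepsilon_e^*(\rho_v)$ equals $a_{v,e}$ for $v\in e$ and $0$ otherwise, the module $\mathcal N_p$ of Lemma~\ref{lem:localcoker} is generated by
\begin{equation}\label{eq:gens}
\alpha_e\sum_{v\in e\cap F}a_{v,e}\,\rho_v^*,\qquad e\in E_p .
\end{equation}
An edge $e'=uv$ inside $F$ gives only the mixed element $\alpha_{e'}(a_{u,e'}\rho_u^*+a_{v,e'}\rho_v^*)$. But if the other two edges at $v$ leave $F$, their forms times $\rho_v^*$ lie in $\mathcal N_p$, and $\alpha_{e'}$ is a combination of these two forms; so the mixed element can be separated. On a forest one can repeat this from the leaves inward, whereas on a cycle each vertex has two neighbors in $F$ and the argument has no place to start.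

\begin{lemma}\label{lem:prune}
$\mathcal N_p=\bigoplus_{v\in F}J_v\mathcal O_p\,\rho_v^*$.
\end{lemma}

\begin{proof}
Each generator \eqref{eq:gens} lies in the right side, since $\alpha_e\in J_v$ for $v\in e$. We must show $\alpha_e\rho_v^*\in\mathcal N_p$ for all $v\in F$ and $e\ni v$. Say that $F'\subset F$ is \emph{good} if $\alpha_e\rho_u^*\in\mathcal N_p$ whenever $e\cap F'=\{u\}$. The set $F$ is good by \eqref{eq:gens}. Let $F'$ be good and nonempty. As $G[F']$ is a forest, some $v\in F'$ has at most one neighbor in $F'$. Two of the edges $e\ni v$ satisfy $e\cap F'=\{v\}$, so $\alpha_e\rho_v^*\in\mathcal N_p$ for these, and the relation $\sum_{e\ni v}a_{v,e}\alpha_e=0$ with nonzero coefficients gives the same for the third edge $e'$. If $e'=uv$ with $u\in F'$, subtracting $a_{v,e'}\alpha_{e'}\rho_v^*$ from the generator of $e'$ yields $\alpha_{e'}\rho_u^*\in\mathcal N_p$. An edge meeting $F'\setminus\{v\}$ in a single vertex $u$ either meets $F'$ in $\{u\}$ or equals $e'=uv$, so $F'\setminus\{v\}$ is good. Continuing until the set is empty proves the claim for every vertex at the step where it is removed.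
\end{proof}

\begin{proposition}\label{prop:main}
Let $n\ge4$, let $G$ be $n$-admissible, and let $\mathcal A$ be a $G$-arrangement. Then the stars resolve $\mathcal A$, so \eqref{eq:four} is exact and Proposition~\ref{prop:reduction} applies: $\mathcal T_{\mathcal A}$ is locally free, $H^i_*(\mathcal T_{\mathcal A})=0$ for $3\le i\le n-1$, and $\mathcal A$ is stably free if and only if the $\rho_v$ are independent, in which case $H^2_*(\mathcal T_{\mathcal A})=0$. If the $\rho_v$ are dependent, then $H^2_*(\mathcal T_{\mathcal A})\cong\mathbb C$, concentrated in degree $-1$.
\end{proposition}

\begin{proof}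
At $p$ we have $\mathcal Q_p=\bigoplus_{v\in F}\mathcal O_p/J_v\mathcal O_p$, and $\psi_p$ factors through restriction to $R_p$, sending $\rho_v^*$ to the unit of the $v$-th summand. By Lemmas~\ref{lem:localcoker}, \ref{lem:forest} and~\ref{lem:prune}, the induced map $\operatorname{coker}\varphi_p\to\mathcal Q_p$ is an isomorphism.

Suppose the $\rho_v$ are dependent, with their single relation $\sum_vx_v\rho_v=0$, all $x_v\neq0$. The image of $\mathrm{ev}$ is the hyperplane $\{y:\sum_vx_vy_v=0\}$. The surjection $\Gamma^V\to\Gamma$, $y\mapsto\sum_vx_vy_v$, has kernel $\operatorname{im}(\mathrm{ev})\otimes\Gamma$ and maps $\bigoplus_vJ_v$ onto $\sum_vJ_v=(\alpha_e:e\in E)=\mathfrak m$. By Proposition~\ref{prop:reduction}(c), $H^2_*(\mathcal T_{\mathcal A})\cong(\Gamma/\mathfrak m)(1)$.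
\end{proof}

It remains to find a $4$-admissible graph. The \emph{Heawood graph} is the incidence graph of the seven points and seven lines of the Fano plane $\mathbb P^2(\mathbb F_2)$. It is simple, cubic and connected, with $c=7$ and $21$ edges. It is bipartite, and a $4$-cycle would be two points on two distinct lines, so every cycle has length at least $6$.

\begin{lemma}\label{lem:heawood}
The Heawood graph is $4$-admissible.
\end{lemma}

\begin{proof}
We have $c=7\ge5$. Suppose both sides of a cut contain a cycle and $|\delta(U)|\le5$, with $U$ the smaller side. Then $|U|\in\{6,7\}$, and $e(U)\ge(3|U|-5)/2$ gives $e(U)\ge7$ for $|U|=6$ and $e(U)\ge8$ for $|U|=7$. So some component of $G[U]$ has more edges than vertices; adding two further edges to a spanning tree of it produces two distinct cycles $C_1,C_2$. If they share at most one vertex, then $|U|\ge11$. Otherwise take an edge of $C_2$ not in $C_1$ and follow $C_2$ in both directions until it meets $C_1$. The two end points are distinct, because $C_2$ has at least two vertices on $C_1$. We obtain two vertices joined by three internally disjoint paths of lengths $\ell_1,\ell_2,\ell_3$. Each pair of paths forms a cycle, so $\ell_i+\ell_j\ge6$,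 the sum $\ell_1+\ell_2+\ell_3$ is at least $9$, and the paths have $\ell_1+\ell_2+\ell_3-1\ge8$ vertices. Both cases contradict $|U|\le7$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:P4}]
Let $G$ be the Heawood graph and $n=4$. Let $\mathcal A_1$ and $\mathcal A_2$ be $G$-arrangements with prime and unit gains, which exist over $\mathbb Q$ by Proposition~\ref{prop:exist}. They consist of $21$ hyperplanes and have isomorphic lattices by Proposition~\ref{prop:lattice}. The star vectors are independent for $\mathcal A_1$ and satisfy $\sum_v\rho_v=0$ for $\mathcal A_2$. Proposition~\ref{prop:main} gives all assertions.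
\end{proof}

\begin{remark}\label{rem:h1}
Here $\dim R=16$ and $|V|=14$, and $\mathrm{ev}$ has rank $14$ for $\mathcal A_1$ and $13$ for $\mathcal A_2$. By Proposition~\ref{prop:reduction}(d), the pair $(h^1,h^2)$ of $\mathcal T_{\mathcal A}(-1)$ is $(2,0)$ for $\mathcal A_1$ and $(3,1)$ for $\mathcal A_2$: the two groups jump together, as the equality of Euler characteristics requires. Since $h^1\neq0$, neither arrangement is free.
\end{remark}

\section{Admissible graphs in every dimension}\label{sec:covers}

For larger $n$ we need cubic graphs in which every cut with at most $n+1$ edges has an acyclic side. We pass to a covering graph with a large group of symmetries: every path then has many edge-disjoint translates, and a small cut cannot meet them all.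

Let $G$ be a connected simple cubic graph. Its \emph{cycle space} $Z=Z(G)\subset\mathbb F_2^E$, which is $H_1(G;\mathbb F_2)$, consists of the edge sets having even degree at every vertex. For a connected graph with $w$ vertices and $d$ edges it has dimension $d-w+1$, with basis the fundamental cycles of a spanning tree $T$. Define $z(e)=0$ for $e\in T$ and let $z(e)$ be the fundamental cycle of $e$ for $e\notin T$. The \emph{homology cover} $\pi\colon G'\to G$ has vertex set $V'=V\times Z$ and an edge joining $(u,h)$ to $(v,h+z(e))$ for each $e=uv$ and $h\in Z$; the definition is symmetric in $u,v$ because $2z(e)=0$. The map $\pi$ is a bijection from the edges at $(u,h)$ to the edges at $u$, so $G'$ is simple and cubic, and a walk in $G$ lifts uniquely once the initial vertex is chosen. The group $Z$ acts on $G'$ by translation in the second coordinate, commuting with $\pi$, transitively on the fiber over each vertex, and freely on vertices; it acts freely on edges as well, since the two ends of an edge lie in different fibers.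

\begin{lemma}\label{lem:cover}
\begin{enumerate}
\item[(a)] Let $\gamma$ be a closed walk in $G$ and $[\gamma]\in Z$ the set of edges it traverses an odd number of times. The lift of $\gamma$ starting at $(v,h)$ ends at $(v,h+[\gamma])$.
\item[(b)] Let $K\subset G$ be a connected subgraph. Then $Z$ permutes the components of $\pi^{-1}(K)$ transitively, each with stabilizer $Z(K)\subset Z$. In particular $G'$ is connected, and if $K$ is a tree, then $\pi$ is injective on the vertices of each component of $\pi^{-1}(K)$, which is therefore acyclic.
\item[(c)] The girth of $G'$ is at least twice the girth of $G$.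
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The lift ends at $(v,h+\sum_{e\in[\gamma]}z(e))$. The element $[\gamma]+\sum_{e\in[\gamma]}z(e)$ of $Z$ is supported on the tree $T$, and a nonempty edge set in a tree has a vertex of degree one, so this element is zero.

(b) Fix a vertex $v$ of $K$. Lifting a walk to $v$ shows that every component meets the fiber over $v$, which gives transitivity. An element $h'$ stabilizes the component of $(v,h)$ if and only if $(v,h)$ and $(v,h+h')$ are joined in $\pi^{-1}(K)$, that is, by (a), if and only if $h'=[\gamma]$ for a closed walk $\gamma$ in $K$ at $v$. These classes form $Z(K)$: each cycle of $K$ is obtained by walking to it, around it and back, and concatenation adds classes. For $K=G$ the stabilizer is $Z$, so there is one component. For a tree the stabilizer is trivial, and two vertices of one component in the same fiber differ by an element of the stabilizer. A cycle in the component would then project to a cycle in the tree.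

(c) A cycle in $G'$ projects to a closed walk $\gamma$ with $[\gamma]=0$, so every edge used is used at least twice. Consecutive edges of the cycle are distinct edges at a common vertex, so their projections are distinct. Hence the subgraph of edges used by $\gamma$ has no vertex of degree one and contains a cycle of $G$.
\end{proof}

\begin{proposition}\label{prop:allgraphs}
For every $n\geq 1$ there is an $n$-admissible graph.
\end{proposition}

\begin{proof}
Put $m=n+1$. Iterating the homology cover from $K_4$ gives, by Lemma~\ref{lem:cover}, a connected simple cubic graph $G$ of girth $g\ge4m$. We show that its homology cover $G'$ is $n$-admissible. It has at least $|V|\ge g\geq 2m$ vertices, which is the first condition. Let $U\subset V'$ with $|\delta(U)|\le m$; we show that $U$ or its complement induces a forest.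

\emph{The cut seen from below.} Let $S=\pi(\delta(U))$, so $|S|\le m$. Let $Y$ be the set of vertices in tree components of $G\setminus S$. By Lemma~\ref{lem:count}(b), $|Y|\le2m<g$, so $G[Y]$ is a forest and $Y\ne V$. Let $K_1,\dots,K_q$, $q\ge1$, be the other components. If $K_i$ has $w_i$ vertices and $d_i$ edges, then $w_i\ge g\ge4m$ because $K_i$ contains a cycle, and $3w_i-2d_i\le2m$. So $Z_i=Z(K_i)$ has dimension $d_i-w_i+1\ge w_i/2-m+1\ge m+1$; in particular $|Z_i|>m$. For $i\ne j$ we have $Z_i\cap Z_j=0$, since $K_i$ and $K_j$ have no common edge.

Call the components of the graphs $\pi^{-1}(K_i)$ \emph{big}. A big component contains no edge over $S$, hence no edge of $\delta(U)$, so it lies on one side of the cut. We claim that all big components lie on the same side. The other side is then contained in $\pi^{-1}(Y)$, which induces the graph $\pi^{-1}(G[Y])$, a forest by Lemma~\ref{lem:cover}(b), and the proof is complete.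

\emph{Reduction to linked components.} Every vertex of $G'$ lies in a big component or in $\pi^{-1}(Y)$. Join two big components by a path and consider consecutive vertices of the path that lie in big components. This shows that it suffices to treat distinct big components $B$ over $K_i$ and $B'$ over $K_j$ joined by a path $\gamma'$ whose interior vertices lie in $\pi^{-1}(Y)$.

\emph{Disjoint translates.} The edges of $\gamma'$ have distinct projections. This is trivial if $\gamma'$ has one edge. Otherwise the interior vertices lie in one component of $\pi^{-1}(G[Y])$, on which $\pi$ is injective, so the interior edges have distinct projections, with both ends in $Y$. The first and last edges project to edges with exactly one end in $Y$. If these two projections were equal, injectivity would make the first and last interior vertices equal, the two edges would then coincide, and so would the ends of $\gamma'$, contradicting $B\ne B'$. Since $Z$ acts freely on edges and commutes with $\pi$, the translates $h+\gamma'$, $h\in Z$, are pairwise edge-disjoint. At most $m$ of them contain an edge of $\delta(U)$; each of the others has both ends on the same side.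

\emph{Case $i=j$.} The more than $m$ translates by $h\in Z_i$ all join $B$ to $B'$, so one of them avoids $\delta(U)$.

\emph{Case $i\neq j$.} For $h_i\in Z_i$ and $h_j\in Z_j$, the translate by $h_i+h_j$ joins $h_j+B$ to $h_i+B'$. Because $Z_i\cap Z_j=0$, the components $h_j+B$ are distinct for distinct $h_j$, the components $h_i+B'$ are distinct for distinct $h_i$, and distinct pairs give distinct translates. So the translates are the links of a complete bipartite graph on these two sets of nodes, each of size greater than $m$. Delete the at most $m$ links that meet $\delta(U)$. Two nodes in the same set are joined by more than $m$ link-disjoint paths of length two, one of which survives, and some link between the two sets survives. The remaining graph is connected, so all its nodes, among them $B$ and $B'$, lie on the same side.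
\end{proof}

\section{A family with constant lattice}\label{sec:family}

We deform the unit gains so that the relation $\sum_v\rho_v=0$ disappears. The span of the star vectors then jumps from dimension $2c-1$ to $2c$, while $R$ has to vary continuously. So the new direction must already lie in $R$ at $s=0$, and we choose the deformation accordingly.

\begin{proof}[Proof of Theorem~\ref{thm:family}]
Let $G$ be $n$-admissible (Proposition~\ref{prop:allgraphs}) and let $R\supset R_{\mathrm{un}}$ be as in Proposition~\ref{prop:exist}. Since $\dim R=3c-n-1\ge2c>\dim R_{\mathrm{un}}$, there is $\eta\in R\setminus R_{\mathrm{un}}$. Take the gains given by $g_e(s)=1+s\eta_e$, with star vectors $\rho_v(s)$. Each edge contributes $1-g_e(s)$ to their sum, so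
\begin{equation}\label{eq:sum}
\sum_v\rho_v(s)=-s\,\eta .
\end{equation}
Fix $v_0\in V$. The only relation among the $\rho_v(0)$ involves all vertices, so the $\rho_v(0)$ with $v\ne v_0$ form a basis of $R_{\mathrm{un}}$. Complete them and $\eta$ to a basis of $R$ by vectors $u_j$, and let $R(s)$ be the span of
\begin{equation}\label{eq:basis}
\rho_v(s)\ (v\ne v_0),\qquad\eta,\qquad u_j .
\end{equation}
Then $R(0)=R$, and $\rho_{v_0}(s)\in R(s)$ by \eqref{eq:sum}.

Choose a complement $W_0$ of $R$ in $\mathbb C^E$. The following conditions hold at $s=0$: all $g_e(s)$ are nonzero; the vectors \eqref{eq:basis} and a basis of $W_0$ form a basis of $\mathbb C^E$; and for each treeless $S$ with $|S|\le n+1$, the vectors \eqref{eq:basis} and the $\varepsilon_e$, $e\in S$, are independent. Each condition holds wherever a certain polynomial in $s$ (a gain or a minor), nonzero at $s=0$, does not vanish, and there are finitely many conditions; so all hold for $|s|<\varepsilon$. For such $s$ the gains and $R(s)$ form a $G$-datum. Identify $\mathbb C^E/R(s)$ with $W_0$ by projection along $R(s)$. By Cramer's rule the forms $\alpha_e(s)\in W_0$ are rational functions of $s$ without poles in the disc,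 so the arrangements $\mathcal A(s)$ lie in one fixed $\mathbb P^n$ and depend holomorphically on $s$. Their lattice is constant by Proposition~\ref{prop:lattice}.

For $s\ne0$ the span of the $2c$ vectors $\rho_v(s)$ contains $\eta$ by \eqref{eq:sum}, hence the $2c$ independent vectors $\eta$ and $\rho_v(s)$, $v\ne v_0$. So the $\rho_v(s)$ are independent. For $s=0$ they are dependent. All assertions follow from Proposition~\ref{prop:main}.
\end{proof}

\begin{remark}\label{rem:n}
The hypothesis $n\ge4$ enters only through Proposition~\ref{prop:reduction}. Its cohomological computation needs $2\le n-1$ and $\dim X_v\ge1$, that is, $n\ge3$; the value $n=3$ is excluded because $H^2_*$ then lies outside the range of Theorem~\ref{thm:coanda}.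
\end{remark}

\begin{remark}\label{rem:randell}
By Randell's theorem \cite{Randell}, arrangements in a smooth one-parameter family with constant lattice have diffeomorphic complements. Applied to the segment from $0$ to $s$ in Theorem~\ref{thm:family}, this shows that even the diffeomorphism type of the complement does not determine stable freeness.
\end{remark}

\begin{thebibliography}{9}

\bibitem{Anghel}
Cristian Anghel, \emph{A stable version of Terao conjecture}, arXiv:1609.04528 (2016).

\bibitem{Randell}
Randell, \emph{Lattice-isotopic arrangements are topologically isomorphic}, Proc. AMS \textbf{107} (1989), 555--559.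

\end{thebibliography}
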